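\title{Perinormality of polynomial rings}

\begin{abstract}
An integral domain $R$ is perinormal if its localizations at prime ideals are its only local overrings that satisfy going-down over $R$. We answer a question of Epstein and Shapiro on the relation between the perinormality of $R$ and that of $R[X]$. If $R$ is perinormal, then so is $R[X]$. The converse is false: for $R=\mathbb C+t\,\mathbb C(s)[[t]]$ the ring $R[X]$ is perinormal and $R$ is not, and we determine when $R$ and $R[X]$ are perinormal for all pullbacks of a valuation domain along a subfield of its residue field. For Noetherian domains the converse holds.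
\end{abstract}

\section{Introduction}\label{sec:intro}

Rings are commutative with identity, and \emph{local} means having exactly one maximal ideal; no Noetherian hypothesis is implied. An \emph{overring} of an integral domain $R$ with fraction field $K$ is a ring $S$ with $R\subseteq S\subseteq K$. A ring extension $A\subseteq B$ satisfies \emph{going-down}, or $B$ is \emph{GD over} $A$, if for all primes $\mathfrak p\subseteq\mathfrak q$ of $A$ and every prime $Q$ of $B$ with $Q\cap A=\mathfrak q$ there is a prime $P\subseteq Q$ of $B$ with $P\cap A=\mathfrak p$. (For $\mathfrak p=\mathfrak q$ one takes $P=Q$, so only strict inclusions matter.) A localization $R_{\mathfrak p}$ at a prime is a local overring that is GD over $R$, because its primes correspond to all the primes of $R$ contained in $\mathfrak p$.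

\begin{definition}
An integral domain $R$ is \emph{perinormal} if the localizations $R_{\mathfrak p}$, $\mathfrak p\in\operatorname{Spec}R$, are the only local overrings of $R$ that are GD over $R$.
\end{definition}

Let $(S,\mathfrak n)$ be a local overring of $R$, and call $\mathfrak p=\mathfrak n\cap R$ its \emph{center} on $R$. Elements of $R\setminus\mathfrak p$ are units of $S$, so $R_{\mathfrak p}\subseteq S$; and since $R_{\mathfrak q}$ has center $\mathfrak q$, the only localization at a prime that $S$ can equal is $R_{\mathfrak p}$. Going-down asks that $S$ see every prime below its center. Thus $R$ is perinormal when a local overring cannot be larger than $R_{\mathfrak p}$ without losing some of the primes below $\mathfrak p$. Three cases show what this means; the facts quoted in them are recalled in Section~\ref{sec:background}.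

\begin{example}\label{ex:first}
(a) A valuation domain, in particular a field, is perinormal, since all its overrings are localizations at primes.

(b) Let $(R,\mathfrak m)$ be a one-dimensional local domain. Every overring $S$ is GD over $R$: the only strict inclusion of primes is $0\subset\mathfrak m$, and the zero ideal of $S$ contracts to $0$. A valuation ring of $K$ with center $\mathfrak m$ exists, so if $R$ is perinormal it equals that valuation ring. Hence $R$ is perinormal if and only if it is a valuation domain.

(c) A Krull domain $R$ is perinormal. Let $S$ be a local GD overring with center $\mathfrak p$, and let $\mathfrak q\subseteq\mathfrak p$ have height one. Going-down gives a prime $Q$ of $S$ with $Q\cap R=\mathfrak q$. Then $S_Q$ contains the discrete valuation ring $R_{\mathfrak q}$, and $S_Q\ne K$ as $Q\ne0$, so $S\subseteq S_Q=R_{\mathfrak q}$. Intersecting over all such $\mathfrak q$ gives $S\subseteq R_{\mathfrak p}$, hence $S=R_{\mathfrak p}$.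
\end{example}

Perinormality thus behaves like a form of normality, and one wants to know how it interacts with the adjunction of a variable. Epstein and Shapiro \cite{ES} pose the question:

\begin{quote}
\emph{Let $R$ be an integral domain and $X$ an indeterminate. How is the perinormality of $R$ related to that of $R[X]$? Does one imply the other?}
\end{quote}

For integral closedness, descent from $R[X]$ to $R$ is immediate from $R=R[X]\cap K$, and there is an equally natural argument to try here. Suppose that $(R,\mathfrak m)$ is local and that $(S,\mathfrak n)\ne R$ is a local GD overring with center $\mathfrak m$. Then $S[X]_{\mathfrak n[X]}$ is a local overring of $R[X]$ with center $\mathfrak m[X]$; it differs from $R[X]_{\mathfrak m[X]}$ (Lemma~\ref{lem:nonew}); and it sees every prime $\mathfrak q[X]\subseteq\mathfrak m[X]$, because $N[X]$ contracts to $\mathfrak q[X]$ when $N$ contracts to $\mathfrak q$. If it were GD over $R[X]$, then $R[X]$ would not be perinormal. So descent looks like the safe guess, while ascent looks doubtful, since an overring of $R[X]$ need not be built from an overring of $R$. The truth is the opposite.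

\begin{theorem}\label{thm:ascent}
For every integral domain $R$: if $R$ is perinormal, then $R[X]$ is perinormal.
\end{theorem}

A subfield $k$ of a field $F$ is \emph{algebraically closed in $F$} if every element of $F$ algebraic over $k$ lies in $k$.

\begin{theorem}\label{thm:pullback}
The converse of Theorem~\ref{thm:ascent} is false. Let $V$ be a valuation domain, not a field, with maximal ideal $M$ and residue map $\pi\colon V\to F=V/M$. Let $k\subseteq F$ be a subfield and $R=\pi^{-1}(k)$. Then $R$ is perinormal if and only if $k=F$, while $R[X]$ is perinormal if and only if $k$ is algebraically closed in $F$. For example, $R=\mathbb C+t\,\mathbb C(s)[[t]]$ is one-dimensional, local, integrally closed and not perinormal, but $R[X]$ is perinormal.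
\end{theorem}

\begin{theorem}\label{thm:noeth}
If $R$ is a Noetherian domain, then $R$ is perinormal if and only if $R[X]$ is perinormal, and hence if and only if $R[X_1,\dots,X_n]$ is perinormal.
\end{theorem}

The argument for descent overlooks that $\mathfrak m[X]$ may contain primes that are not of the form $\mathfrak q[X]$. Such primes appear when an element of $K$ has a residue transcendental over $R/\mathfrak m$, and they put extra demands on a GD overring of $R[X]$. Section~\ref{sec:Pf} shows this by hand for $\mathbb C+t\,\mathbb C(s)[[t]]$. Section~\ref{sec:reduction} reduces the perinormality of $R[X]$ to overrings $T$ with center $\mathfrak m[X]$, and to the coefficients of the polynomials in $T\cap K[X]$. Section~\ref{sec:residues} proves that these coefficients have algebraic residues. The three theorems are proved in Sections~\ref{sec:ascent}, \ref{sec:pullback} and~\ref{sec:noeth}.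

\section{Background}\label{sec:background}

The letter $K$ always denotes the fraction field of $R$. For a prime $\mathfrak p$ of a ring $A$, $\kappa(\mathfrak p)$ is the fraction field of $A/\mathfrak p$. For $A\subseteq B$, a prime $Q$ of $B$ \emph{lies over} $Q\cap A$. If $A\subseteq B$ are local, $B$ \emph{dominates} $A$ when its maximal ideal lies over that of $A$; the residue field of $A$ is then a subfield of that of $B$. For a prime $\mathfrak p$ of $R$, the polynomials with coefficients in $\mathfrak p$ form the prime $\mathfrak p[X]$ of $R[X]$. For a local domain $(R,\mathfrak m)$ we write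
\[
R(X)=R[X]_{\mathfrak m[X]} .
\]
For any domain $R$ and prime $\mathfrak p$ we have $R_{\mathfrak p}(X)=R[X]_{\mathfrak p[X]}$.

\subsection*{Going-down}
Let $A\subseteq T$ be domains.
\begin{enumerate}
\item[(G1)] A composition of GD extensions is GD. A localization $A\subseteq A_U$ is GD, since the set of primes disjoint from $U$ is closed under passing to smaller primes.
\item[(G2)] If $T$ is GD over $A$, $P\in\operatorname{Spec}T$, and $U\subseteq A\setminus P$ is multiplicative, then $T_P$ is GD over $A_U$. Indeed, let $\mathfrak p\subseteq\mathfrak q$ be primes of $A_U$ and let $Q\in\operatorname{Spec}T_P$ lie over $\mathfrak q$. By (G1), $T_P$ is GD over $A$, so some prime $P_1\subseteq Q$ lies over $\mathfrak p\cap A$; and $P_1\cap A_U=\mathfrak p$, because a prime of $A_U$ is determined by its contraction to $A$.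
\item[(G3)] If $R$ is perinormal, so is $R_{\mathfrak p}$. A local GD overring $S$ of $R_{\mathfrak p}$ is GD over $R$ by (G1), so $S=R_{\mathfrak p'}$, and $\mathfrak p'\subseteq\mathfrak p$ because the elements of $R\setminus\mathfrak p$ are units of $S$. Thus $S$ is the localization of $R_{\mathfrak p}$ at $\mathfrak p'R_{\mathfrak p}$.
\end{enumerate}

\subsection*{Integral extensions}
Let $A\subseteq B$ be integral.
\begin{enumerate}
\item[(I1)] (Lying-over, going-up, incomparability.) Over every prime of $A$ lies a prime of $B$. If $\mathfrak p\subseteq\mathfrak q$ and $P$ lies over $\mathfrak p$, some $Q\supseteq P$ lies over $\mathfrak q$. Distinct primes over the same prime are incomparable.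
\item[(I2)] If $Q$ lies over $\mathfrak q$, then $\kappa(Q)$ is algebraic over $\kappa(\mathfrak q)$, and $Q$ is maximal if and only if $\mathfrak q$ is. So if $A$ is local and only one prime lies over its maximal ideal, then $B$ is local.
\item[(I3)] If $Q$ is the only prime over $\mathfrak q$ and $\mathfrak p\subseteq\mathfrak q$, then every prime $P$ over $\mathfrak p$ is contained in $Q$: going-up from $P$ reaches a prime over $\mathfrak q$, which is $Q$. So if exactly one prime of $B$ lies over each prime of $A$, then $B$ is GD over $A$.
\end{enumerate}

\subsection*{Valuation rings}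
A \emph{valuation ring} of a field $E$ is a subring $O$ such that $x\in O$ or $1/x\in O$ for every $x\in E^\times$. It is local and integrally closed; $\mathfrak m_O$ and $\kappa(O)$ denote its maximal ideal and residue field. Its value group $E^\times/O^\times$ is ordered by $v(x)\ge v(y)\Leftrightarrow x/y\in O$, and $v(0)=\infty$. Thus $O=\{v\ge0\}$ and $\mathfrak m_O=\{v>0\}$, and dividing finitely many elements, not all zero, by one of minimal value puts them all in $O$.
\begin{enumerate}
\item[(V1)] Every local subring of $E$ is dominated by a valuation ring of $E$.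
\item[(V2)] Every overring of $O$ is a localization of $O$ at a prime. The only overrings of a discrete valuation ring (DVR) are the ring itself and its fraction field.
\item[(V3)] If $E_0\subseteq E$ is a subfield, then $O_0=O\cap E_0$ is a valuation ring of $E_0$ dominated by $O$. If $E/E_0$ is finite, then $\kappa(O)/\kappa(O_0)$ is finite, since elements of $O$ with residues linearly independent over $\kappa(O_0)$ are linearly independent over $E_0$.
\item[(V4)] Conversely, if $O$ dominates a valuation ring $O_0$ of $E_0$, then $O\cap E_0=O_0$: for $x\in E_0\setminus O_0$ we have $1/x\in\mathfrak m_{O_0}\subseteq\mathfrak m_O$, so $x\notin O$.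
\item[(V5)] (Composite valuation.) Let $V_1$ be a valuation ring of $E$ and $O_1$ a valuation ring of $\kappa(V_1)$. The preimage $V$ of $O_1$ in $V_1$ is a valuation ring of $E$, its maximal ideal is the preimage of $\mathfrak m_{O_1}$, and $\kappa(V)=\kappa(O_1)$.
\item[(V6)] (Gauss's lemma.) Call $G\in O[X]$ \emph{primitive} if its reduction $\bar G\in\kappa(O)[X]$ is nonzero, that is, if some coefficient is a unit. Products of primitive polynomials are primitive. Every nonzero polynomial in $E[X]$ is a constant times a primitive one. If $G$ is primitive, $b\in E$ and $bG\in O[X]$, then $b\in O$, and $bG$ is primitive only if $b$ is a unit.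
\end{enumerate}

We need the valuative criterion of integrality in a form that uses only the valuation rings dominating a given local ring.

\begin{lemma}\label{lem:integral}
Let $(T,\mathfrak n)$ be a local domain with fraction field $E$. If $x\in E$ lies in every valuation ring of $E$ dominating $T$, then $x$ is integral over $T$.
\end{lemma}

\begin{proof}
Suppose that $x$ is not integral over $T$; then $x\ne0$. Put $y=1/x$ and $J=\mathfrak nT[y]+yT[y]$. If $J=T[y]$, then $1=a_0+a_1y+\dots+a_ry^r$ with $a_0\in\mathfrak n$, $a_i\in T$, and $r\ge1$ because $1\notin\mathfrak n$. Multiplying by $x^r$ gives $(1-a_0)x^r=a_1x^{r-1}+\dots+a_r$ with $1-a_0$ a unit of $T$, so $x$ is integral over $T$, a contradiction. Hence $J$ lies in a maximal ideal $\mathfrak N$ of $T[y]$, and $\mathfrak N\cap T=\mathfrak n$. A valuation ring $O$ of $E$ dominating $T[y]_{\mathfrak N}$ dominates $T$, and $y\in\mathfrak m_O$ gives $x\notin O$, against the hypothesis.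
\end{proof}

\subsection*{Krull domains}
A domain $D$ is a \emph{Krull domain} if $D_{\mathfrak q}$ is a DVR for every height-one prime $\mathfrak q$, $D$ is the intersection of these DVRs, and every nonzero element lies in only finitely many height-one primes. For every prime $\mathfrak M$ of a Krull domain, $D_{\mathfrak M}$ is the intersection of the $D_{\mathfrak q}$ with $\mathfrak q\subseteq\mathfrak M$ of height one (the fraction field if $\mathfrak M=0$).

\subsection*{Comparing coefficients}
The primes $\mathfrak p[X]$ are special because the variable stays transcendental modulo them. This will be used in the following form.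

\begin{lemma}\label{lem:compare}
Let $\varphi\colon R[X]\to\Omega$ be a ring homomorphism to a field with kernel $\mathfrak p[X]$, so that $\kappa(\mathfrak p)\subseteq\Omega$, and let $\xi=\varphi(X)$. Then $\xi$ is transcendental over $\kappa(\mathfrak p)$. If $a_0,\dots,a_n\in\Omega$ are algebraic over $\kappa(\mathfrak p)$ and $\sum a_i\xi^i=0$, then all $a_i=0$.
\end{lemma}

\begin{proof}
The map $(R/\mathfrak p)[X]\to\Omega$ is injective, which is the first claim. If some $a_i\neq0$, then $\xi$ is a root of a nonzero polynomial over $\kappa(\mathfrak p)(a_0,\dots,a_n)$, an algebraic extension of $\kappa(\mathfrak p)$, so $\xi$ is algebraic over $\kappa(\mathfrak p)$.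
\end{proof}

\section{The primes $P_f$ and a first example}\label{sec:Pf}

Whatever $R$ is, $R[X]$ has many localizations that are DVRs. For $f\in K[X]$ irreducible put
\[
P_f=fK[X]\cap R[X].
\]
This is a prime with $P_f\cap R=0$, nonzero because a constant multiple of $f$ lies in $R[X]$. As the nonzero elements of $R$ become units in $R[X]_{P_f}$, we have $R[X]_{P_f}=K[X]_{(f)}$, a DVR. The argument of Example~\ref{ex:first}(c) applies to these primes.

\begin{lemma}\label{lem:Pf}
Let $(T,\mathfrak n)$ be a local GD overring of $R[X]$ with center $Q$. If $P_f\subseteq Q$, then $T\subseteq K[X]_{(f)}$, and every element of $T\cap fK[X]_{(f)}$ is a nonunit of $T$.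
\end{lemma}

\begin{proof}
By going-down there is a prime $P'$ of $T$ over $P_f$. Then $T_{P'}\supseteq R[X]_{P_f}=K[X]_{(f)}$, and $T_{P'}\neq K(X)$ since $P'\ne0$. By (V2), $T_{P'}=K[X]_{(f)}$. An element of $T$ that is a nonunit of $T_{P'}$ is a nonunit of $T$.
\end{proof}

\begin{example}\label{ex:main}
Let $V=\mathbb C(s)[[t]]$, $M=tV$, and let $R=\mathbb C+M$ be the ring of power series with constant term in $\mathbb C$. The rings $R$ and $V$ have the same fraction field and the same primes, $0$ and $M$ (Lemma~\ref{lem:sameprimes}). So $V\neq R$ is a local GD overring of $R$ with center $M$, and $R$ is not perinormal. The natural candidate for the failure of perinormality of $R[X]$ is $V(X)$.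

For $c\in\mathbb C$ let $f_c=X-s-c$. If $h\in P_{f_c}$, then $h(s+c)=0$ in $V$. Setting $t=0$ gives $\bar h(s+c)=0$ in $\mathbb C(s)$ with $\bar h\in\mathbb C[X]$, and $s+c$ is transcendental over $\mathbb C$, so $\bar h=0$. Hence
\[
0\subsetneq P_{f_c}\subsetneq M[X],
\]
where the second inclusion is strict because $t\notin P_{f_c}$. The ring $V(X)$ is a DVR, since each nonzero element of $V[X]$ is a power of $t$ times a primitive polynomial, which is a unit of $V(X)$. Its two primes lie over $0$ and $M[X]$, and none lies over $P_{f_c}$. So $V(X)$ is not GD over $R[X]$.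

More is true: no local GD overring $T$ of $R[X]$ with center $M[X]$ contains $s$. If $s\in T$, then $f_0,f_1\in T$, and both are nonunits by Lemma~\ref{lem:Pf}. But $f_0-f_1=1$, which is impossible in a local ring.

Compare $R_0=\mathbb R+t\,\mathbb C[[t]]$ and the element $i$. Here $P_{X-i}$ contains $X^2+1$, which is a unit of $R_0(X)$, so Lemma~\ref{lem:Pf} puts no constraint on $X-i$. Section~\ref{sec:pullback} shows that $\mathbb C[[t]](X)$ is indeed GD over $R_0[X]$. What separates the two cases is whether the residue of the new element is transcendental or algebraic.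
\end{example}

\section{Reduction to the primes $\mathfrak p[X]$}\label{sec:reduction}

A local GD overring of $R[X]$ consists of rational functions and may have any prime as its center. We remove both difficulties. By Lemma~\ref{lem:Pf}, an element of $T$ has no pole at an $f$ with $P_f\subseteq Q$, and a pole at any other $f$ can be cleared by a unit.

\begin{lemma}\label{lem:denominators}
Let $(T,\mathfrak n)$ be a local GD overring of $R[X]$ with center $Q$. For every $\varphi\in T$ there is $w\in R[X]\setminus Q$ with $w\varphi\in K[X]$. Consequently $T=(T\cap K[X])_W$, where $W=R[X]\setminus Q$.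
\end{lemma}

\begin{proof}
Write $\varphi=g/h$ with $g,h$ coprime in $K[X]$, and $h=bf_1\cdots f_r$ with $b\in K^\times$ and $f_j$ irreducible. If $P_{f_j}\subseteq Q$, then $\varphi\in K[X]_{(f_j)}$ by Lemma~\ref{lem:Pf}, so $f_j$ divides $g$, contradicting coprimality. Hence there is $q_j\in K[X]$ with $f_jq_j\in R[X]\setminus Q$. As $Q$ is prime, $w=\prod_j f_jq_j\in R[X]\setminus Q$, and $w\varphi=b^{-1}g\prod_j q_j\in K[X]$. The elements of $W$ are units of $T$, so $(T\cap K[X])_W\subseteq T$, and $\varphi=(w\varphi)/w$ gives the reverse inclusion.
\end{proof}

The next lemma says that passing from $R[X]$ to $R(X)$ creates no new polynomials.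

\begin{lemma}\label{lem:nonew}
If $(R,\mathfrak m)$ is a local domain, then $K[X]\cap R(X)=R[X]$. In particular $K\cap R(X)=R$.
\end{lemma}

\begin{proof}
Let $g\in K[X]$ and $h\in R[X]\setminus\mathfrak m[X]$ with $gh\in R[X]$. Let $L\subseteq K/R$ be the $R$-submodule generated by the classes of the coefficients of $g$, and let $\bar g\in L[X]$ be the image of $g$. Then $h\bar g=0$ in the $R[X]$-module $L[X]$. Suppose $L\ne0$. By Nakayama's lemma $L\neq\mathfrak mL$, so some coefficient of $\bar g$ lies outside $\mathfrak mL$, and $\bar g$ has nonzero image in $(L/\mathfrak mL)[X]$. This is a free module over the domain $(R/\mathfrak m)[X]$, so the nonzero polynomial $\bar h$ acts injectively on it, yet $\bar h$ kills the image of $\bar g$. Hence $L=0$, that is, $g\in R[X]$.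
\end{proof}

We say that a local domain $(R,\mathfrak m)$ \emph{has property $(\dagger)$} if $R(X)$ is the only local GD overring of $R[X]$ with center $\mathfrak m[X]$.

\begin{proposition}\label{prop:reduction}
Let $R$ be an integral domain. Then $R[X]$ is perinormal if and only if $R_{\mathfrak p}$ has property $(\dagger)$ for every $\mathfrak p\in\operatorname{Spec}R$.
\end{proposition}

\begin{proof}
Let $R[X]$ be perinormal, and let $T$ be a local GD overring of $R_{\mathfrak p}[X]$ with center $\mathfrak pR_{\mathfrak p}[X]$. By (G1), $T$ is GD over $R[X]$, and its center on $R[X]$ is $\mathfrak p[X]$. So $T=R[X]_{\mathfrak p[X]}=R_{\mathfrak p}(X)$.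

Conversely, assume $(\dagger)$ for all $R_{\mathfrak p}$. Let $T$ be a local GD overring of $R[X]$ with center $Q$, and put $\mathfrak p=Q\cap R$. Since $\mathfrak p[X]\subseteq Q$, going-down gives a prime $P$ of $T$ over $\mathfrak p[X]$. By (G2) with $U=R\setminus\mathfrak p$, the local ring $T_P$ is GD over $R_{\mathfrak p}[X]$, and its center there is the prime over $\mathfrak p[X]$, namely $\mathfrak pR_{\mathfrak p}[X]$. So $T\subseteq T_P=R_{\mathfrak p}(X)$. By Lemma~\ref{lem:nonew},
\[
T\cap K[X]\subseteq R_{\mathfrak p}(X)\cap K[X]=R_{\mathfrak p}[X]\subseteq R[X]_Q ,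
\]
the last inclusion because $Q$ is disjoint from $R\setminus\mathfrak p$. Lemma~\ref{lem:denominators} now gives $T\subseteq R[X]_Q$, and the reverse inclusion holds because $Q$ is the center of $T$.
\end{proof}

By Lemma~\ref{lem:denominators}, property $(\dagger)$ asks that every polynomial in $T\cap K[X]$ have its coefficients in $R$, for $T$ local, GD over $R[X]$, with center $\mathfrak m[X]$.

\section{Coefficients have algebraic residues}\label{sec:residues}

In this section $(R,\mathfrak m)$ is a local domain with residue field $k$. We generalize Example~\ref{ex:main}. The first step, there the inclusion $P_{f_c}\subseteq M[X]$, becomes the following criterion. Since the roots of a polynomial need not lie in $K$, Gauss's lemma replaces evaluation.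

\begin{lemma}\label{lem:criterion}
Let $V$ be a valuation ring of $K$ dominating $R$, with residue field $\kappa$. Let $G\in V[X]$ be primitive, and suppose that $\bar G$ has a root $\theta$, in an algebraic closure of $\kappa$, that is transcendental over $k$. Then $G$ has an irreducible factor $f$ in $K[X]$ with $P_f\subseteq\mathfrak m[X]$.
\end{lemma}

\begin{proof}
By (V6) write $G=u\prod_j f_j$ with $u\in K^\times$ and each $f_j$ irreducible in $K[X]$ and primitive in $V[X]$. The product $\prod f_j$ and $G$ are primitive, so $u$ is a unit of $V$, and $\bar G=\bar u\prod\bar f_j$. Thus $\theta$ is a root of $\bar f$ for some $f=f_j$. Let $0\ne h\in P_f$, say $h=fq$ with $q\in K[X]$, and write $q=bq_0$ with $b\in K$ and $q_0$ primitive. Since $fq_0$ is primitive and $b\,fq_0=h\in V[X]$, we get $b\in V$ and $q\in V[X]$. Therefore $\bar h=\bar f\bar q$ vanishes at $\theta$. As $V$ dominates $R$, the polynomial $\bar h$ is the reduction of $h$ modulo $\mathfrak m$ and lies in $k[X]$. Since $\theta$ is transcendental over $k$, $\bar h=0$, that is, $h\in\mathfrak m[X]$.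
\end{proof}

Now let $g\in T\cap K[X]$ take the place of $s$. A transcendental coefficient of $g$ need not produce a transcendental root of $g$, as $g=s$ and $g=sX$ show. In Example~\ref{ex:main} we passed from $s$ to $s-X$; in general we subtract $X^N$ with $N>\deg g$, which supplies a leading coefficient against which the others are measured. The coefficients of $g$ may also lie outside $V$, so we divide by an element of minimal value.

\begin{proposition}\label{prop:key}
Let $T$ be a local GD overring of $R[X]$ with center $\mathfrak m[X]$, and let $g=\sum_{i=0}^ns_iX^i\in T\cap K[X]$. Let $V$ be a valuation ring of $K$ dominating $R$, with residue field $\kappa$, and let $d\in\{1,s_0,\dots,s_n\}$ have minimal value. Then the residues $e,t_0,\dots,t_n\in\kappa$ of $1/d,s_0/d,\dots,s_n/d$ are algebraic over $k$.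
\end{proposition}

\begin{proof}
Suppose that they are not all algebraic over $k$. Fix $N>n$, let $\varepsilon\in\{0,1\}$, and put $G=(g-X^N-\varepsilon)/d\in V[X]$. Its reduction is
\[
\bar G=-eX^N+t_nX^n+\dots+t_1X+(t_0-\varepsilon e).
\]
Either $d=1$ and $e=1$, or $d=s_j$ and $t_j=1$ for some $j$. In particular $\bar G\ne0$: it has degree $N$ if $e\ne0$, and its coefficient of $X^j$ is $1$ if $e=0$.

We claim that $\bar G$ has a root transcendental over $k$. Otherwise $\bar G=\lambda\prod_l(X-\theta_l)$ with all $\theta_l$ algebraic over $k$, so the ratio of any coefficient of $\bar G$ to a nonzero coefficient is algebraic over $k$. If $e=0$, then each $t_i=t_i/t_j$ is algebraic, and so is $e$, a contradiction. If $e\neq0$, dividing by the leading coefficient shows that $t_i/e$ for $i\geq 1$ and $t_0/e-\varepsilon$ are algebraic, so all $t_i/e$ are. Then $e$ is algebraic, since $e=1$ or $1/e=t_j/e$, and hence so are all $t_i$, again a contradiction.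

By Lemma~\ref{lem:criterion}, $g-X^N-\varepsilon=dG$ is divisible in $K[X]$ by an irreducible $f$ with $P_f\subseteq\mathfrak m[X]$. It lies in $T$, so it is a nonunit of $T$ by Lemma~\ref{lem:Pf}. Thus $g-X^N$ and $g-X^N-1$ are nonunits of the local ring $T$ with difference $1$, which is impossible.
\end{proof}

Proposition~\ref{prop:key} does not say that the $s_i$ lie in $V$. This does follow when $V$ is cut out by a valuation ring that dominates $T$.

\begin{corollary}\label{cor:key}
Let $T$ and $g$ be as in Proposition~\ref{prop:key}, and let $O$ be a valuation ring of $K(X)$ dominating $T$. Then all $s_i$ lie in $O$, and their residues in $\kappa(O)$ are algebraic over $k$.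
\end{corollary}

\begin{proof}
By (V3), $V=O\cap K$ is a valuation ring of $K$ with $\kappa(V)\subseteq\kappa(O)$. The map $R[X]\to\kappa(O)$ has kernel $\mathfrak m_O\cap R[X]=\mathfrak m[X]$; in particular $V$ dominates $R$. Let $\xi$ be the residue of $X$, and let $d$ and $t_i$ be as in Proposition~\ref{prop:key}. Suppose that $d$ has negative value. Then $d=s_j$ and $t_j=1$ for some $j$, and $1/d\in\mathfrak m_O$. As $g\in T\subseteq O$, we get $g/d\in\mathfrak m_O$, that is, $\sum t_i\xi^i=0$. The $t_i$ are algebraic over $k$ and $t_j=1$, which contradicts Lemma~\ref{lem:compare}. So $1$ has minimal value, all $s_i$ lie in $V$, and Proposition~\ref{prop:key} with $d=1$ gives the second claim.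
\end{proof}

\section{Ascent: proof of Theorem~\ref{thm:ascent}}\label{sec:ascent}

Let $R$ be perinormal. By (G3) and Proposition~\ref{prop:reduction} it suffices to show that a perinormal local domain has property $(\dagger)$. So let $(R,\mathfrak m)$ be local, let $(T,\mathfrak n)$ be a local GD overring of $R[X]$ with center $\mathfrak m[X]$, and put $W=R[X]\setminus\mathfrak m[X]$.

Perinormality of $R$ is a statement about overrings of $R$, so we must produce one from $T$. Let $S\subseteq K$ be the ring generated by $R$ and the coefficients of all $g\in T\cap K[X]$. We show that $S$ is local with center $\mathfrak m$ and GD over $R$; this part does not use perinormality. The difficulty is that we know going-down for $T$ but do not know that $S\subseteq T$. We therefore compare both rings with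
\[
T^*=S[X]_W .
\]
By Lemma~\ref{lem:denominators}, $T=(T\cap K[X])_W\subseteq T^*$. Since $X$ and the inverses of the elements of $W$ lie in $T$, we have $T^*=T[S]$. By Corollary~\ref{cor:key}, each generator of $S$ lies in every valuation ring of $K(X)$ dominating $T$, so it is integral over $T$ by Lemma~\ref{lem:integral}. Hence
\[
T^* \text{ is integral over } T.
\]
An integral extension satisfies going-up, and (I3) turns this into going-down where primes lift uniquely. Uniqueness holds over the primes that concern $R$, for this reason: a prime of $T^*$ assigns values to the coefficients $s_i$ of $g$, the value of $g$ itself is already fixed by the prime of $T$ below, and the coefficients can be read off from that value because $X$ is transcendental.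

\medskip
\noindent\emph{Step 1. If $P\in\operatorname{Spec}T$ and $P\cap R[X]=\mathfrak q[X]$ with $\mathfrak q\in\operatorname{Spec}R$, then exactly one prime of $T^*$ lies over $P$.}

Existence is lying-over. Let $P_1^*,P_2^*$ lie over $P$. By (I2), $\kappa(P_j^*)$ is algebraic over $\kappa(P)$, so it embeds over $\kappa(P)$ into an algebraic closure $\Omega$ of $\kappa(P)$. This gives homomorphisms $\varphi_j\colon T^*\to\Omega$ with kernel $P_j^*$ that agree on $T$. Their common restriction to $R[X]$ has kernel $\mathfrak q[X]$; let $\xi$ be the image of $X$.

Let $g=\sum s_iX^i\in T\cap K[X]$. By (G2), $T_P$ is a local GD overring of $R_{\mathfrak q}[X]$, with center $\mathfrak qR_{\mathfrak q}[X]$, so Corollary~\ref{cor:key} applies to $R_{\mathfrak q}$, $T_P$ and $g$. Apply it to a valuation ring $O$ of $K(X)$ dominating $T^*_{P_j^*}$, which also dominates $T_P$. Since $\kappa(P_j^*)\subseteq\kappa(O)$, the images of the $s_i$ in $\kappa(P_j^*)$ are algebraic over $\kappa(\mathfrak q)$, and so are the $\varphi_j(s_i)$. From $g\in T$ we get $\varphi_1(g)=\varphi_2(g)$, that is,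
\[
\sum_i\bigl(\varphi_1(s_i)-\varphi_2(s_i)\bigr)\xi^i=0 .
\]
Lemma~\ref{lem:compare} gives $\varphi_1(s_i)=\varphi_2(s_i)$ for all $i$. So $\varphi_1$ and $\varphi_2$ agree on $T$ and on the generators of $S$, hence on $T^*=T[S]$, and $P_1^*=P_2^*$.

\medskip
\noindent\emph{Step 2. For $N\in\operatorname{Spec}S$, the ideal $NT^*$ is a prime of $T^*$ with $NT^*\cap S=N$ and $NT^*\cap R[X]=(N\cap R)[X]$.}

The prime $N[X]$ of $S[X]$ satisfies $N[X]\cap R[X]=(N\cap R)[X]\subseteq\mathfrak m[X]$, so it is disjoint from $W$. Hence $NT^*=N[X]_W$ is a prime whose contraction to $S[X]$ is $N[X]$.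

\medskip
\noindent\emph{Step 3. $S$ is local with center $\mathfrak m$ on $R$.}

By Step~1 for $P=\mathfrak n$ and (I2), $T^*$ is local, and its maximal ideal $\mathfrak n^*$ lies over $\mathfrak n$. By Step~2, every prime $N$ of $S$ satisfies $N\subseteq NT^*\subseteq\mathfrak n^*$. So $\mathfrak n^*\cap S$ is the unique maximal ideal of $S$, and $\mathfrak n^*\cap R=\mathfrak n\cap R=\mathfrak m$.

\medskip
\noindent\emph{Step 4. $S$ is GD over $R$.}

Let $\mathfrak p\subseteq\mathfrak q$ be primes of $R$ and let $N\in\operatorname{Spec}S$ lie over $\mathfrak q$. We go up to $T^*$, down to $T$, apply going-down there, and return. Put $P^*=NT^*$ and $P=P^*\cap T$. By Step~2, $P\cap R[X]=\mathfrak q[X]$. Since $T$ is GD over $R[X]$, there is a prime $P_0\subseteq P$ of $T$ over $\mathfrak p[X]$. Let $P_0^*\in\operatorname{Spec}T^*$ lie over $P_0$. By Step~1, $P^*$ is the only prime over $P$, so $P_0^*\subseteq P^*$ by (I3). Then $P_0^*\cap S\subseteq P^*\cap S=N$, and $P_0^*\cap R=P_0\cap R=\mathfrak p$.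

\medskip
Now we use that $R$ is perinormal: by Steps~3 and~4, $S=R_{\mathfrak m}=R$. So $T^*=R[X]_W=R(X)$, and $R(X)\subseteq T\subseteq T^*$ gives $T=R(X)$. This proves Theorem~\ref{thm:ascent}. \qed

\section{Pullbacks of valuation domains: proof of Theorem~\ref{thm:pullback}}\label{sec:pullback}

Let $V$, $M$, $\pi$, $F$, $k$ and $R=\pi^{-1}(k)$ be as in the theorem. The ring $R$ differs from $V$ only at the maximal ideal.

\begin{lemma}\label{lem:sameprimes}
The ring $R$ is local with maximal ideal $M$ and residue field $k$, and $V$ is an overring of $R$ dominating $R$. For $0\ne a\in M$ we have $R_a=V_a$. The rings $R$ and $V$ have the same prime ideals, and $R_{\mathfrak p}=V_{\mathfrak p}$ for every prime $\mathfrak p\neq M$.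
\end{lemma}

\begin{proof}
We have $M\subseteq R$ and $R/M=k$. An element $x\in R\setminus M$ is a unit of $V$ with $\pi(1/x)=1/\pi(x)\in k$, so it is a unit of $R$. For $0\ne a\in M$ and $x\in V$ we have $ax\in M\subseteq R$ and $x=(ax)/a$, so $R_a=V_a$; such $a$ exists because $V$ is not a field, so $R$ and $V$ have the same fraction field. A prime $\mathfrak p'$ of $V$ is contained in $M\subseteq R$, so $\mathfrak p'=\mathfrak p'\cap R$ is a prime of $R$. Conversely let $\mathfrak p\ne M$ be a prime of $R$ and choose $a\in M\setminus\mathfrak p$. The prime $\mathfrak pR_a$ of $R_a=V_a$ contracts to a prime $\mathfrak p'$ of $V$, and $\mathfrak p'=\mathfrak p'\cap R=\mathfrak p$. Both $R_{\mathfrak p}$ and $V_{\mathfrak p}$ are the localization of $R_a=V_a$ at $\mathfrak pR_a$.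
\end{proof}

The hypothesis that $V$ is not a field is needed here and in the theorem: if $M=0$, then $R=k$ is a field, which is perinormal whether or not $k=F$.

\subsection*{$R$ is perinormal if and only if $k=F$}
If $k=F$, then $R=V$ is perinormal by Example~\ref{ex:first}(a). If $k\ne F$, then $V\neq R=R_M$ is a local overring with center $M$. It is GD over $R$, because each prime of $R$ is a prime of $V$ lying over itself. So $R$ is not perinormal.

\subsection*{If $k$ is algebraically closed in $F$, then $R[X]$ is perinormal}
If $k=F$, this is Theorem~\ref{thm:ascent}. Let $k\ne F$. We verify the condition of Proposition~\ref{prop:reduction}. For $\mathfrak p\ne M$, the ring $R_{\mathfrak p}=V_{\mathfrak p}$ is a valuation domain, hence perinormal. So $R_{\mathfrak p}[X]$ is perinormal by Theorem~\ref{thm:ascent}, and $R_{\mathfrak p}$ has $(\dagger)$ by Proposition~\ref{prop:reduction} applied to $R_{\mathfrak p}$.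

It remains to show that $R=R_M$ has $(\dagger)$. Let $T$ be a local GD overring of $R[X]$ with center $M[X]$, let $g=\sum s_iX^i\in T\cap K[X]$, and let $d\in\{1,s_0,\dots,s_n\}$ have minimal value for $V$. We first exclude that $d$ has negative value. In that case $d=s_j$ for some $j$ and $1/d\in M$, and we can rescale $g$ inside $T$ so as to create a transcendental residue. Choose $u\in V$ with $\pi(u)\in F\setminus k$, and put $a=u/d\in M\subseteq R$. Then $ag\in T\cap K[X]$, its coefficients $us_i/d$ lie in $V$, and its coefficient of $X^j$ is $u$. Proposition~\ref{prop:key}, applied to $ag$ with $1$ as the element of minimal value, shows that $\pi(u)$ is algebraic over $k$. Since $k$ is algebraically closed in $F$, this gives $\pi(u)\in k$, a contradiction. Hence all $s_i$ lie in $V$. By Proposition~\ref{prop:key} with $d=1$, the $\pi(s_i)$ are algebraic over $k$, so they lie in $k$, and $s_i\in R$. Thus $T\cap K[X]=R[X]$, and $T=R(X)$ by Lemma~\ref{lem:denominators}.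

\subsection*{If $k$ is not algebraically closed in $F$, then $R[X]$ is not perinormal}
The ring $V(X)$ may still fail going-down, so we enlarge $R$ only by the elements with algebraic residue. Let $k_1\ne k$ be the algebraic closure of $k$ in $F$ and $S=\pi^{-1}(k_1)\ne R$. The ring $S$ is integral over $R$: for $x\in S$, lift a monic equation of $\pi(x)$ over $k$ to a monic $p\in R[Y]$; then $p(x)\in M\subseteq R$, and $x$ is a root of the monic polynomial $p(Y)-p(x)\in R[Y]$. Let $W=R[X]\setminus M[X]$ and $T=S[X]_W$, which is integral over $R(X)$.

Exactly one prime of $T$ lies over each prime $\mathfrak P$ of $R(X)$. Existence is lying-over. Primes of $T$ over the maximal ideal $MR(X)$ correspond to primes of $S[X]$ over $M[X]$. Since $M[X]$ is also an ideal of $S[X]$, these correspond to primes of $S[X]/M[X]=k_1[X]$ over the zero ideal of $k[X]$. As $k_1[X]$ is integral over $k[X]$, incomparability leaves only $0$. If $\mathfrak P$ is not maximal, it does not contain $M$; choose $a\in M\setminus\mathfrak P$. By Lemma~\ref{lem:sameprimes}, $R_a=V_a=S_a$, so $T_a=R(X)_a$. A prime of $T$ over $\mathfrak P$ does not contain $a$, so it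 is determined by the prime of $T_a=R(X)_a$ that it generates, which is $\mathfrak PR(X)_a$.

By (I2), $T$ is local with maximal ideal $M[X]_W$, so $T=S(X)$, and its center on $R[X]$ is $M[X]$. By (I3) and (G1), $T$ is GD over $R(X)$ and over $R[X]$. Finally $T\ne R(X)$, because $S\subseteq T$ while $R(X)\cap K=R$ by Lemma~\ref{lem:nonew}. So $R$ does not have $(\dagger)$, and $R[X]$ is not perinormal by Proposition~\ref{prop:reduction}.

\subsection*{The example}
Take $V=\mathbb C(s)[[t]]$, $F=\mathbb C(s)$ and $k=\mathbb C$. Then $k\ne F$ and $k$ is algebraically closed in $F$, so $R=\mathbb C+t\,\mathbb C(s)[[t]]$ is not perinormal and $R[X]$ is. By Lemma~\ref{lem:sameprimes}, $R$ is local with primes $0$ and $M$, so it is one-dimensional. It is integrally closed, as is every $R=\pi^{-1}(k)$ with $k$ algebraically closed in $F$: an element of $K$ integral over $R$ lies in $V$, and its residue is algebraic over $k$, hence in $k$. This completes the proof of Theorem~\ref{thm:pullback}. \qed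

\section{Noetherian domains: proof of Theorem~\ref{thm:noeth}}\label{sec:noeth}

One implication is Theorem~\ref{thm:ascent}. For the other, let $R$ be Noetherian and not perinormal; we show that $R[X]$ is not perinormal by making the argument from the introduction work. Example~\ref{ex:main} shows what has to be excluded: elements of the overring $S$ with transcendental residues. We first choose $S$ so that it differs from $R$ only at one maximal ideal, and then control its residues through the integral closure of $R$.

\subsection*{Choice of the overring}
Consider the primes $\mathfrak p$ for which $R_{\mathfrak p}$ has a local GD overring $S\neq R_{\mathfrak p}$ dominating it. Such primes exist: if $S$ is a local GD overring of $R$ that is not a localization at a prime, its center $\mathfrak p$ has this property by (G2). Heights of primes in a Noetherian ring are finite, so we may choose such a $\mathfrak p$ of minimal height. By Proposition~\ref{prop:reduction} it suffices to show that $R_{\mathfrak p}$ does not have $(\dagger)$. We replace $R$ by $R_{\mathfrak p}$. Thus $(R,\mathfrak m)$ is a Noetherian local domain with residue field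 $k$, it has a local GD overring $S\ne R$ dominating it, and no $R_{\mathfrak q}$ with $\mathfrak q\neq\mathfrak m$ has such an overring, since $\operatorname{ht}\mathfrak q<\operatorname{ht}\mathfrak m$. Moreover $\mathfrak m\ne0$, because a field has no overring other than itself.

Let $Q_0$ be a prime of $S$ minimal over the proper ideal $\mathfrak mS$. Then $Q_0\cap R=\mathfrak m$, the ring $S_{Q_0}$ is GD over $R$ by (G1), and $S_{Q_0}\neq R$ since $R\subsetneq S\subseteq S_{Q_0}$. A prime of $S$ that lies over $\mathfrak m$ and is contained in $Q_0$ contains $\mathfrak mS$, so it equals $Q_0$. Replacing $S$ by $S_{Q_0}$, and writing $\mathfrak n$ for its maximal ideal, we have: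
\begin{enumerate}
\item[(S1)] $\mathfrak n$ is the only prime of $S$ over $\mathfrak m$.
\item[(S2)] If $P\in\operatorname{Spec}S$ lies over $\mathfrak q\ne\mathfrak m$, then $S_P=R_{\mathfrak q}$.
\item[(S3)] $S\subseteq R_{\mathfrak q}$ for every prime $\mathfrak q\neq\mathfrak m$ of $R$.
\end{enumerate}
For (S2), $S_P$ is a local GD overring of $R_{\mathfrak q}$ dominating it, by (G2), so it equals $R_{\mathfrak q}$. For (S3), going-down from $\mathfrak n$ gives a prime $P$ over $\mathfrak q$, and $S\subseteq S_P=R_{\mathfrak q}$.

\subsection*{Residues of elements of $S$}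
Let $R'$ be the integral closure of $R$ in $K$. By the Mori--Nagata theorem \cite[Theorem~33.10]{Nagata}, the integral closure of a Noetherian domain is a Krull domain. By (S3), elements of $S$ can have poles only at those height-one primes of $R'$ that lie over $\mathfrak m$. This leads to a dichotomy, and in both cases the relevant residues are algebraic.

\begin{lemma}\label{lem:dichotomy}
Let $V$ be a valuation ring of $K$ dominating $R$. Then $R'\subseteq V$, and $\mathfrak M=\mathfrak m_V\cap R'$ is a nonzero maximal ideal of $R'$.
\begin{enumerate}
\item[(i)] If $\operatorname{ht}\mathfrak M\ge2$, then $S\subseteq V$, $\mathfrak m_V\cap S=\mathfrak n$, and the residues in $\kappa(V)$ of the elements of $S$ are algebraic over $k$.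
\item[(ii)] If $\operatorname{ht}\mathfrak M=1$, then $V$ is a DVR and $\kappa(V)$ is algebraic over $k$.
\end{enumerate}
\end{lemma}

\begin{proof}
We have $R'\subseteq V$ since $V$ is integrally closed. The prime $\mathfrak M$ lies over $\mathfrak m\neq0$, so it is nonzero, and by (I2) it is maximal with $R'/\mathfrak M$ algebraic over $k$. The ring $V$ dominates $R'_{\mathfrak M}$, whose residue field is $R'/\mathfrak M$.

(i) Let $\mathfrak q'\subseteq\mathfrak M$ be a height-one prime of $R'$. Then $\mathfrak q'\ne\mathfrak M$, so $\mathfrak q=\mathfrak q'\cap R\neq\mathfrak m$ by incomparability, and $S\subseteq R_{\mathfrak q}\subseteq R'_{\mathfrak q'}$ by (S3). Since $R'$ is a Krull domain, the intersection of these $R'_{\mathfrak q'}$ is $R'_{\mathfrak M}$. So $S\subseteq R'_{\mathfrak M}\subseteq V$, and the residues of elements of $S$ lie in $R'/\mathfrak M$. The prime $\mathfrak m_V\cap S$ lies over $\mathfrak m$, so it is $\mathfrak n$ by (S1).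

(ii) Here $R'_{\mathfrak M}$ is a DVR contained in $V$, and $V\ne K$ since $\mathfrak m_V\ne0$. By (V2), $V=R'_{\mathfrak M}$.
\end{proof}

\subsection*{Lifting the primes inside $\mathfrak m[X]$}
Let $\mathfrak P\subsetneq\mathfrak m[X]$ be a prime of $R[X]$ and $\mathfrak q=\mathfrak P\cap R$. Then $\mathfrak q\ne\mathfrak m$, since otherwise $\mathfrak P\supseteq\mathfrak m[X]$. By (S3), $S[X]\subseteq R_{\mathfrak q}[X]$, so
\[
\mathfrak P^*=\mathfrak PR_{\mathfrak q}[X]\cap S[X]
\]
is a prime of $S[X]$ lying over $\mathfrak P$. The question is whether it survives in $S(X)$; in Example~\ref{ex:main}, with $S=V$ and $\mathfrak P=P_{f_c}$, it contains $f_c$ and does not.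

\begin{lemma}\label{lem:survive}
With this notation, $\mathfrak P^*\subseteq\mathfrak n[X]$.
\end{lemma}

\begin{proof}
If $\mathfrak P=0$, then $\mathfrak P^*=0$. Let $\mathfrak P\neq0$. The map $R_{\mathfrak q}[X]\to\kappa(\mathfrak P)$ has kernel $\mathfrak PR_{\mathfrak q}[X]$; it sends $x\in R_{\mathfrak q}$ to its image $\tilde x\in\kappa(\mathfrak q)\subseteq\kappa(\mathfrak P)$, and $X$ to an element $\theta$. So $y=\sum x_iX^i\in\mathfrak P^*$ gives an equation $\sum\tilde x_i\theta^i=0$ in $\kappa(\mathfrak P)$. We want to specialize it to the prime $\mathfrak m[X]$ and compare coefficients.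

Let $O$ be a valuation ring of $\kappa(\mathfrak P)$ dominating the local domain $R(X)/\mathfrak PR(X)$. The map $R[X]\to O\to\kappa(O)$ has kernel $\mathfrak m[X]$ and sends $X$ to the residue $\bar\theta$ of $\theta$, so Lemma~\ref{lem:compare} applies to $\bar\theta$ and $k$. To reduce the equation modulo $\mathfrak m_O$ we need $\tilde x_i\in O$. Lemma~\ref{lem:dichotomy} controls $S$ only through valuation rings of $K$, so we lift $O_0=O\cap\kappa(\mathfrak q)$ to a valuation ring of $K$.

Choose a valuation ring $V_1$ of $K$ dominating $R_{\mathfrak q}$, so that $\kappa(\mathfrak q)\subseteq\kappa(V_1)$, and a valuation ring $O_1$ of $\kappa(V_1)$ dominating $O_0$. By (V4), $O_1\cap\kappa(\mathfrak q)=O_0$. Let $V$ be the preimage of $O_1$ in $V_1$, a valuation ring of $K$ by (V5). The fields, the valuation rings and their residue fields are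
\[
\begin{array}{ccccc}
\kappa(\mathfrak P)&\supseteq&\kappa(\mathfrak q)&\subseteq&\kappa(V_1)\\[2pt]
O&\supseteq&O_0&\subseteq&O_1\\[2pt]
\kappa(O)&\supseteq&\kappa(O_0)&\subseteq&\kappa(O_1)=\kappa(V).
\end{array}
\]
The ring $V$ dominates $R$. Indeed, for $r\in R$ we have $\tilde r\in O\cap\kappa(\mathfrak q)=O_0\subseteq O_1$, so $r\in V$; and $r\in\mathfrak m_V$ if and only if $\tilde r\in\mathfrak m_{O_1}\cap O_0=\mathfrak m_{O_0}=\mathfrak m_O\cap O_0$, that is, if and only if $r\in\mathfrak m$. Let $\mathfrak M=\mathfrak m_V\cap R'$.

\emph{The case $\operatorname{ht}\mathfrak M=1$ does not occur.} In this case $V$ is a DVR with $\kappa(V)$ algebraic over $k$, by Lemma~\ref{lem:dichotomy}(ii), and $V\subseteq V_1$ gives $V_1\in\{V,K\}$. The centers of $V_1$ and $V$ on $R$ are $\mathfrak q\neq\mathfrak m$, so $V_1=K$. Then $\mathfrak q=0$, $\kappa(\mathfrak q)=\kappa(V_1)=K$, and $O_0=O_1=V$. Since $\mathfrak P\neq0$ and $\mathfrak P\cap R=0$, we have $\mathfrak PK[X]=fK[X]$ with $f$ irreducible, and $\kappa(\mathfrak P)=K[X]/(f)$ is finite over $K$. By (V3), $\kappa(O)$ is algebraic over $\kappa(V)$, hence over $k$. This contradicts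 the transcendence of $\bar\theta$.

\emph{The case $\operatorname{ht}\mathfrak M\ge2$.} Let $x\in S\subseteq R_{\mathfrak q}$. Its residue in $\kappa(V_1)$ is $\tilde x$. By Lemma~\ref{lem:dichotomy}(i), $x\in V$, so $\tilde x\in O_1\cap\kappa(\mathfrak q)=O_0\subseteq O$. Let $\bar x\in\kappa(O_0)$ be the residue of $\tilde x$. Viewed in $\kappa(V)$, it is the residue of $x$, so by Lemma~\ref{lem:dichotomy}(i) it is algebraic over $k$, and $\bar x=0$ if and only if $x\in\mathfrak n$. Viewed in $\kappa(O)$, it is the residue of $\tilde x$ modulo $\mathfrak m_O$. So for $y=\sum x_iX^i\in\mathfrak P^*$, the equation $\sum\tilde x_i\theta^i=0$ reduces to $\sum\bar x_i\bar\theta^{\,i}=0$ in $\kappa(O)$. By Lemma~\ref{lem:compare} all $\bar x_i=0$, that is, $y\in\mathfrak n[X]$.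
\end{proof}

Since $\mathfrak n[X]\cap R[X]=\mathfrak m[X]$, the local ring $S(X)$ contains and dominates $R(X)$.

\begin{proposition}\label{prop:SX}
The ring $S(X)$ is GD over $R(X)$.
\end{proposition}

\begin{proof}
Let $\mathfrak P_1\subsetneq\mathfrak Q$ be primes of $R(X)$, and let $\mathfrak Q^*\in\operatorname{Spec}S(X)$ lie over $\mathfrak Q$.

Suppose first that $\mathfrak Q\neq\mathfrak mR(X)$. Then $\mathfrak q'=\mathfrak Q\cap R\ne\mathfrak m$, since otherwise $\mathfrak Q\supseteq\mathfrak mR(X)$. The prime $P=\mathfrak Q^*\cap S$ lies over $\mathfrak q'$, so $S_P=R_{\mathfrak q'}$ by (S2). The ring $S(X)_{\mathfrak Q^*}$ is the localization of $S[X]$ at $\mathfrak Q^*\cap S[X]$, a prime disjoint from $S\setminus P$. So it is a localization of $S_P[X]=R_{\mathfrak q'}[X]$ at a prime, hence a localization of $R[X]$ at a prime, and that prime is its center $\mathfrak Q\cap R[X]$. Thus $S(X)_{\mathfrak Q^*}=R(X)_{\mathfrak Q}$, and $\mathfrak P_1R(X)_{\mathfrak Q}\cap S(X)$ is a prime contained in $\mathfrak Q^*$ and lying over $\mathfrak P_1$.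

Now suppose that $\mathfrak Q=\mathfrak mR(X)$. Then $\mathfrak Q^*\cap S$ lies over $\mathfrak m$, so it is $\mathfrak n$ by (S1), and $\mathfrak Q^*=\mathfrak nS(X)$ is the maximal ideal. Put $\mathfrak P=\mathfrak P_1\cap R[X]\subsetneq\mathfrak m[X]$. By Lemma~\ref{lem:survive}, $\mathfrak P^*S(X)$ is a prime of $S(X)$. It is contained in $\mathfrak Q^*$ and contracts to $\mathfrak P^*$ in $S[X]$, to $\mathfrak P$ in $R[X]$, and therefore to $\mathfrak P_1$ in $R(X)$.
\end{proof}

By Proposition~\ref{prop:SX} and (G1), $S(X)$ is a local GD overring of $R[X]$ with center $\mathfrak m[X]$. It differs from $R(X)$, because $S\subseteq S(X)\cap K$ while $R(X)\cap K=R\neq S$ by Lemma~\ref{lem:nonew}. So $(\dagger)$ fails, and the polynomial ring over the original domain is not perinormal. The statement for $R[X_1,\dots,X_n]$ follows by induction on $n$, since $R[X_1,\dots,X_{n-1}]$ is Noetherian by the Hilbert basis theorem. This proves Theorem~\ref{thm:noeth}. \qed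

\begin{remark}
For one variable, the Noetherian hypothesis entered twice: in choosing a prime of minimal finite height, and in the Mori--Nagata theorem. For $R=\mathbb C+t\,\mathbb C(s)[[t]]$ the first step still works, with $S=V=\mathbb C(s)[[t]]$, and it is the second that fails. Here $R'=R$ and $\mathfrak M=M$ has height one, but $R_M=R$ is not a valuation ring, as neither $s$ nor $1/s$ lies in it, and $\kappa(V)=\mathbb C(s)$ is transcendental over $\mathbb C$, contrary to the conclusion of Lemma~\ref{lem:dichotomy}(ii).
\end{remark}

\begin{thebibliography}{9}

\bibitem{ES}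
Neil Epstein and Jay Shapiro, \emph{Perinormality -- a generalization of Krull domains}, arXiv:1501.03411 (2015).

\bibitem{Nagata}
Nagata, \emph{Local Rings}.

\end{thebibliography}
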